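\title{The measure of maximal entropy of the standard map has dimension less than two}

\begin{abstract}
For large $k$ the standard map $f_k(x,y)=(2x-y+k\sin 2\pi x,\,x)$ of the two-torus has a unique measure of maximal entropy $\mu_k$. We prove that its Hausdorff dimension is less than $2$, and more precisely that it equals $2-\frac{2\log(\pi/e)}{\log k}+o\bigl(\frac1{\log k}\bigr)$. To do so we compute the topological entropy of $f_k$ and the Lyapunov exponent of $\mu_k$ up to errors that tend to zero; they are $\log(4k)$ and $\log(4\pi k/e)$. We also show that an ergodic measure of positive entropy and dimension $2$ has entropy at most $\log(\pi k)+o(1)$. The proof induces on a set of points with long, almost horizontal unstable arcs and bounds the entropy by a weighted count of the subarcs that return to full length.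
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathbb{T}^2=\mathbb{R}^2/\mathbb{Z}^2$. For $k\in\mathbb{R}$ the \emph{standard map} (or Taylor--Chirikov map) is the real-analytic diffeomorphism
\[
f_k:\mathbb{T}^2\to\mathbb{T}^2,\qquad f_k(x,y)=(2x-y+k\sin 2\pi x,\;x).
\]
Its Jacobian determinant is identically $1$, so $f_k$ preserves Lebesgue measure. By the variational principle, the topological entropy $h_{\mathrm{top}}(f_k)$ is the supremum of the metric entropies $h_\nu(f_k)$ over the invariant Borel probability measures $\nu$, and also over the ergodic ones. A \emph{measure of maximal entropy} is an invariant Borel probability measure $\mu$ with $h_\mu(f_k)=h_{\mathrm{top}}(f_k)$. Obata \cite{Obata} proved that there is $k_0$ such that for every $k\ge k_0$ the map $f_k$ has a unique measure of maximal entropy, which we denote by $\mu_k$.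

The map thus carries two distinguished invariant measures, area and $\mu_k$, and one would like to compare them. The Hausdorff dimension of a Borel probability measure $\nu$,
\[
\dim_H(\nu)=\inf\{\dim_H(Z): Z\subset\mathbb{T}^2\text{ Borel},\ \nu(Z)=1\},
\]
measures how thin a set can carry $\nu$. A set of dimension less than $2$ has zero area, so an absolutely continuous measure has dimension $2$, and a measure of dimension less than $2$ is singular. The following question is posed in \cite{Obata}: \emph{is $\dim_H(\mu_k)<2$ for all sufficiently large $k$?} We show that the answer is yes.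

The question can be restated in terms of entropy and Lyapunov exponents. Let $\nu$ be an ergodic measure for $f_k$. Since $\det Df_k\equiv1$, the two exponents given by Oseledets' theorem are $\pm\lambda(\nu)$ with $\lambda(\nu)\ge0$, and Ruelle's inequality reads $h_\nu(f_k)\le\lambda(\nu)$. Young's formula \cite{Young} states that an ergodic measure $\nu$ of a $C^2$ surface diffeomorphism with exponents $\lambda_1>0>\lambda_2$ has dimension $h_\nu\bigl(\frac1{\lambda_1}-\frac1{\lambda_2}\bigr)$. Hence, if $\nu$ is ergodic and $h_\nu=h_\nu(f_k)>0$, then $\lambda(\nu)>0$ and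
\begin{equation}\label{eq:young}
\dim_H(\nu)=\frac{2h_\nu}{\lambda(\nu)}=2-\frac{2(\lambda(\nu)-h_\nu)}{\lambda(\nu)} .
\end{equation}
The measure $\mu_k$ is ergodic. Otherwise it would be a proper convex combination of two distinct invariant probability measures, and both would have maximal entropy because $\nu\mapsto h_\nu$ is affine. So the question is whether Ruelle's inequality is strict for $\mu_k$.

Estimates to leading order do not decide this. We shall see that $h_{\mathrm{top}}(f_k)\ge\log(4k-100)$, while $\lambda(\mu_k)\le\log\max\|Df_k\|\le\log(2\pi k+4)$. Thus entropy and exponent are both $\log k+O(1)$, and $\dim_H(\mu_k)\to2$ as $k\to\infty$. The gap $\lambda-h$ is a bounded quantity, and to see that it is positive we compute both terms up to an additive error $o(1)$.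

Throughout, $\rho_k=\frac{\log\log k}{\log k}$. The letter $C$ denotes universal constants, which may change from line to line, and $O(\cdot)$ has universal implied constants. ``For $k$ large'' means for $k\ge k_1$ with $k_1$ universal, and also $k\ge k_0$ when $\mu_k$ is mentioned.

\begin{theorem}\label{thm:A}
For $k$ large, $\dim_H(\mu_k)<2$.
\end{theorem}

\begin{theorem}\label{thm:B}
As $k\to\infty$,
\begin{gather*}
h_{\mathrm{top}}(f_k)=\log(4k)+O(\rho_k),\qquad \lambda(\mu_k)=\log\frac{4\pi k}{e}+O(\sqrt{\rho_k}),\\
\dim_H(\mu_k)=2-\frac{2\log(\pi/e)}{\log k}\bigl(1+O(\sqrt{\rho_k})\bigr).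
\end{gather*}
Moreover, if $k$ is large, $0\le\theta\le\frac15$, and $\nu$ is any ergodic measure with $h_\nu(f_k)\ge\log(4k)-\theta$, then
\[
\bigl|\lambda(\nu)-h_\nu(f_k)-\log(\pi/e)\bigr|\le C\sqrt{\rho_k+\theta}.
\]
\end{theorem}

\begin{theorem}\label{thm:C}
For $k$ large, every ergodic measure $\nu$ with $h_\nu(f_k)>0$ and $\dim_H(\nu)=2$ satisfies $h_\nu(f_k)\le\log(\pi k)+C\sqrt{\rho_k}$. Its entropy therefore lies below $h_{\mathrm{top}}(f_k)$ by at least $\log(4/\pi)-C\sqrt{\rho_k}$.
\end{theorem}

Section~\ref{sec:model} explains the method and the constants on a piecewise linear model. Section~\ref{sec:tools} recalls the tools, and Section~\ref{sec:horseshoe} bounds the topological entropy from below. Sections~\ref{sec:arcs} and~\ref{sec:children} build a substitute for the branches of the model, Section~\ref{sec:entropy} bounds the entropy by weights on these branches, and Sections~\ref{sec:three} and~\ref{sec:proofs} choose the weights and conclude.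

We write $f=f_k$ and fix the notation
\[
g(x)=2x+k\sin2\pi x,\qquad \Lambda=2\pi k+4,\qquad \delta=k^{-1/2},
\]
so that $f(x,y)=(g(x)-y,x)$ and $Df=\begin{pmatrix}g'(x)&-1\\1&0\end{pmatrix}$. This matrix is the sum of a rotation and a matrix of norm $|g'(x)|$, and a $2\times2$ matrix of determinant $1$ has the same norm as its inverse. Since also $D^2f(v,v)=(g''(x)v_1^2,0)$, we have
\begin{equation}\label{eq:derivs}
\|Df^{-1}_{fz}\|=\|Df_z\|\le|g'(x)|+1\le 2\pi k|\cos2\pi x|+3\le\Lambda,\qquad |D^2f(v,v)|\le 40k|v|^2 .
\end{equation}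

\section{A piecewise linear model and the constants}\label{sec:model}

\subsection*{One inequality, used three times}
Divide $[0,1)$ into intervals $I_1,\dots,I_n$ of lengths $\ell_1,\dots,\ell_n$, and let $T$ map each $I_i$ affinely onto $[0,1)$. The Bernoulli measure with weights $\nu_1,\dots,\nu_n>0$ has entropy $h=-\sum\nu_i\log\nu_i$ and exponent $\lambda=\int\log|T'|\,d\nu=-\sum\nu_i\log\ell_i$. If $q_i>0$ and $\sum q_i\le1$, then $\sum\nu_i\log(q_i/\nu_i)\le\log\sum q_i\le0$ by concavity of the logarithm, that is,
\begin{equation}\label{eq:gibbs}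
h\le\sum_i\nu_i(-\log q_i).
\end{equation}
The choice $q_i=\ell_i^t/Z_t$ with $Z_t=\sum_i\ell_i^t$ gives, for every real $t$,
\begin{equation}\label{eq:model}
h\le t\lambda+\log Z_t .
\end{equation}

Take $n=2$, $\ell_1=\frac13$, $\ell_2=\frac23$, so that $Z_t=3^{-t}(1+2^t)$. We use \eqref{eq:model} in three ways.
\begin{itemize}
\item \emph{At $t=0$} it gives $h\le\log Z_0=\log2$.
\item \emph{Near $t=0$} it determines the exponent of a measure of largest entropy. If $h=\log Z_0$, then $t\lambda\ge\log Z_0-\log Z_t$ for $t$ of both signs, so $\lambda$ equals $\lambda_*=-\frac{d}{dt}\log Z_t\big|_{t=0}=\log3-\frac12\log2$, and $\lambda-h=\frac12\log\frac98>0$. If only $h\ge\log Z_0-\theta$, then $t(\lambda-\lambda_*)\ge-\theta-O(t^2)$, and $t=\pm\sqrt\theta$ gives $\lambda=\lambda_*+O(\sqrt\theta)$. This is the origin of the square roots in Theorem~\ref{thm:B}.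
\item \emph{Near $t=1$} it bounds the entropy of a measure with $h=\lambda$. At $t=1$ it is Ruelle's inequality, since $Z_1=1$. If $h=\lambda$, then $t=1-p$ gives $h\le\frac1p\log Z_{1-p}$ for $p>0$, and the limit as $p\to0$ is $-\frac{d}{dt}\log Z_t\big|_{t=1}=\log3-\frac23\log2$, which is less than $\log2$ because $27<32$.
\end{itemize}
For general $n$ the second computation gives $\lambda-h=-\frac1n\sum\log\ell_i-\log n$, the logarithm of the ratio of the arithmetic to the geometric mean of the lengths. The gap is positive exactly when the branches have unequal lengths: maximal entropy weighs the branches equally, Lebesgue measure weighs them by length.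

\subsection*{What the model predicts for $f_k$}
This paragraph is heuristic. Let $y=\phi(x)$, $0\le x<1$, be an almost horizontal arc. Its image is $x\mapsto(g(x)-\phi(x),x)$, which is again almost horizontal where $|g'(x)|$ is large and winds around the torus at speed about $|g'(x)|\approx2\pi k|\cos2\pi x|$. Cutting the image along the circle $\{x=0\}$ cuts the original arc into branches $I$ of length about $1/|g'|$. These lengths are very unequal, so one expects a gap. Writing $|I|^t=\int_I|I|^{t-1}$, we get $Z_t\approx\int_0^1|g'|^{1-t}dx\approx(2\pi k)^{1-t}M(1-t)$, where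
\[
M(p)=\int_0^1|\cos2\pi x|^p\,dx,\qquad \psi(t)=\log M(1-t).
\]

\begin{lemma}\label{lem:M}
\emph{(a)} For $0<p\le\frac32$ we have $0<M(\frac32)\le M(p)\le1$.

\emph{(b)} $\psi(0)=\log\frac2\pi$, and $|\psi(t)-\psi(0)-t(1-\log2)|\le Ct^2$ for $|t|\le\frac12$.

\emph{(c)} $\log M(p)\le-p\log2+Cp^2$ for $p>0$.
\end{lemma}

\begin{proof}
(a) holds because $u^p$ is nonincreasing in $p$ for $u\in[0,1]$.

(b) We have $M(p)=\frac2\pi\int_0^{\pi/2}\cos^p\vartheta\,d\vartheta$, so $M(1)=\frac2\pi$. The functions $u^p|\log u|$ and $u^p\log^2u$ are bounded on $(0,1]$ uniformly for $p\ge\frac14$, so we may differentiate twice under the integral; $M'$ and $M''$ are bounded on $[\frac12,\frac32]$, and by (a) so is $(\log M)''=M''/M-(M'/M)^2$. With $s=\sin\vartheta$,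
\[
M'(1)=\frac2\pi\int_0^{\pi/2}\cos\vartheta\log\cos\vartheta\,d\vartheta=\frac1\pi\int_0^1\bigl(\log(1-s)+\log(1+s)\bigr)ds=\frac1\pi\bigl(-1+2\log2-1\bigr).
\]
Hence $\psi'(0)=-M'(1)/M(1)=1-\log2$, and Taylor's formula gives (b).

(c) Let $u(x)=-\log|\cos2\pi x|\ge0$. It has only logarithmic singularities, so $\int_0^1u^2dx<\infty$. The integral $U=\int_0^1u\,dx$ also equals $-\int_0^1\log|\sin2\pi x|\,dx=-\int_0^1\log|\sin4\pi x|\,dx$; adding the first two expressions gives $2U=-\int_0^1\log|\frac12\sin4\pi x|\,dx=U+\log2$, so $U=\log2$. From $e^{-v}\le1-v+\frac{v^2}2$ for $v\ge0$ we get $\log M(p)\le M(p)-1=\int_0^1(e^{-pu}-1)\,dx\le-p\log2+Cp^2$.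
\end{proof}

The three uses of \eqref{eq:model} now predict the largest entropy $\log(2\pi k)+\psi(0)=\log(4k)$, the exponent $\log(2\pi k)-\psi'(0)=\log\frac{4\pi k}e$ of a measure that attains it, and the bound $\log(2\pi k)-\log2=\log(\pi k)$ for the entropy of a measure with $h=\lambda$. These are the constants of the theorems.

Three things separate $f_k$ from the model. First, near the lines $x=\frac14$ and $x=\frac34$, where $g'$ vanishes, arcs are folded rather than stretched, so we can work only with points whose past avoids too much of this, and we induce on the set of such points. Second, some returns to this set take more than one step. They occupy a fraction $O(1/\log k)$ of the time, but one step may contribute $\log k$ to entropy and exponent, so their total contribution is $O(1)$, the order of the gap itself; it cannot be discarded and has to cancel. Third, there is no Markov partition, and \eqref{eq:gibbs} has to be proved by other means.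

\section{Tools from ergodic theory}\label{sec:tools}

In this section $\mu$ is an ergodic measure for $f$ with exponent $\lambda>0$.

\medskip\noindent\textbf{Oseledets' theorem.} There is a measurable $Df$-invariant line field $E^u$, defined almost everywhere, with $\frac1n\log|Df^n_zv|\to\lambda$ as $n\to\pm\infty$ for $0\ne v\in E^u(z)$.

\medskip\noindent\textbf{Maximal inequality.} If $T$ preserves $\mu$, $\varphi\ge0$ is integrable and $\alpha>0$, then the maximal ergodic theorem gives $\mu\bigl\{\sup_{n\ge1}\frac1n\sum_{j=0}^{n-1}\varphi\circ T^j>\alpha\bigr\}\le\frac1\alpha\int\varphi\,d\mu$.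

\medskip\noindent\textbf{Inducing and Kac's formula.} Let $\mu(G)>0$, let $\tau$ be the first return time to $G$ and $F=f^\tau$ the first return map. Then $\mu_G=\mu|_G/\mu(G)$ is $F$-invariant and ergodic, and $\int\varphi\,d\mu=\int_G\sum_{j=0}^{\tau-1}\varphi\circ f^j\,d\mu$ for integrable $\varphi$. In particular $\int_G\tau\,d\mu=1$.

\medskip\noindent\textbf{Pesin's unstable manifold theorem.} Let
\[
W^u(z)=\Bigl\{w:\limsup_{n\to\infty}\tfrac1n\log\operatorname{dist}(f^{-n}w,f^{-n}z)<0\Bigr\}.
\]
By the triangle inequality two such sets are equal or disjoint, and $fW^u(z)=W^u(fz)$. For almost every $z$ the set $W^u(z)$ is an injectively immersed $C^\infty$ line, tangent to $E^u(z)$ at $z$; we call it a \emph{leaf}. Local unstable manifolds depend continuously on the point in the $C^2$ topology on compact sets of measure arbitrarily close to $1$. Hence there are $r_0>0$ and a compact set $\Pi$ with $\mu(\Pi)>0$ such that for $z\in\Pi$ the leaf $W^u(z)$ extends at least length $r_0$ on both sides of $z$, with curvature at most $1/r_0$ on that arc. The number $r_0$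 depends on $\mu$ and $k$, and we have no control over it.

\medskip\noindent\textbf{Conditional measures.} A measurable partition $\xi$ has conditional measures: probability measures $\mu^\xi_z$, carried by the element $\xi(z)$ containing $z$ and depending only on that element, with $\mu(D)=\int\mu^\xi_z(D)\,d\mu(z)$ for Borel sets $D$. They are unique up to a null set. For a measurable partition $\xi'$ that refines $\xi$, the conditional entropy is $H_\mu(\xi'|\xi)=\int-\log\mu^\xi_z(\xi'(z))\,d\mu(z)$. Uniqueness has two consequences. If $\mu^\xi_z(\xi'(z))>0$ almost everywhere, then $\mu^{\xi'}_z$ is the normalized restriction of $\mu^\xi_z$ to $\xi'(z)$ for almost every $z$, because these restrictions have the defining properties. And if $f^{-i}\xi$ is the partition with elements $f^{-i}(\xi(f^iz))$, then $\mu^{f^{-i}\xi}_z(D)=\mu^\xi_{f^iz}(f^iD)$ for almost every $z$, by invariance of $\mu$.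

\medskip\noindent\textbf{Entropy along unstable leaves} (\cite{LS}; \cite[\S3.1 and Cor.~5.3]{LY}). There is a measurable partition $\xi$ such that $f^{-1}\xi$ refines $\xi$; for almost every $z$ the element $\xi(z)$ is contained in $W^u(z)$ and contains the open interval of $W^u(z)$ of radius $r(z)$ about $z$, with $r>0$ measurable; and $h_\mu(f)=H_\mu(f^{-1}\xi|\xi)$.

\section{A horseshoe with almost $4k$ symbols}\label{sec:horseshoe}

An orbit of $f$ has the form $(x_n,x_{n-1})_{n\in\mathbb{Z}}$ with $g(x_n)\equiv x_{n-1}+x_{n+1}\pmod1$. Where $|g'|$ is large this relation can be solved for $x_n$ in terms of its two neighbors, once a branch of $g^{-1}$ and an integer are chosen, and the solution depends weakly on the neighbors. The choices can be made independently for each $n$.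

\begin{proposition}\label{prop:lower}
For $k$ large, $h_{\mathrm{top}}(f)\ge\log(4k-100)\ge\log(4k)-\frac{50}k$.
\end{proposition}

\begin{proof}
Let $L_1=[-\frac14+\delta,\frac14-\delta]$ and $L_2=[\frac14+\delta,\frac34-\delta]$. These intervals lie in $[-\frac14,\frac34]$, and $L_1\cup L_2$ projects injectively to $\mathbb{R}/\mathbb{Z}$. On $L_i$ we have $|\cos2\pi x|\ge\sin2\pi\delta\ge4\delta$, so $|g'|\ge8\pi\sqrt k-2\ge20\sqrt k$ and $g$ is monotone. Evaluating $g$ at the endpoints, and using $\cos u\ge1-u^2/2$, we see that $g(L_i)$ is an interval of length at least $2k\cos2\pi\delta-1\ge2k-4\pi^2-1\ge2k-41$. Let $\mathcal S$ be the set of pairs $(i,m)$, $i\in\{1,2\}$, $m\in\mathbb{Z}$, with $m+[-\frac12,\frac32]\subset g(L_i)$. For each $i$ the condition says that $m$ lies in an interval of length at least $2k-43$, which contains at least $2k-44$ integers. So $\#\mathcal S\ge4k-100$.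

Given $(i_n,m_n)_{n\in\mathbb{Z}}\in\mathcal S^{\mathbb{Z}}$, consider the map
\[
(x_n)_n\longmapsto\bigl((g|_{L_{i_n}})^{-1}(x_{n-1}+x_{n+1}+m_n)\bigr)_n
\]
of $\prod_nL_{i_n}$ into itself. It is well defined because $x_{n-1}+x_{n+1}\in[-\frac12,\frac32]$, and it contracts the supremum distance by the factor $\frac2{20\sqrt k}$. Let $(x_n)$ be its unique fixed point, so that $g(x_n)=x_{n-1}+x_{n+1}+m_n$ for all $n$, and let $\Phi:\mathcal S^{\mathbb{Z}}\to\mathbb{T}^2$ send the symbol sequence to $(x_0,x_{-1})$.

\emph{$\Phi$ is continuous.} Let two symbol sequences agree for $|n|\le N$, let $u_n$ be the differences of their fixed points, so $|u_n|\le1$, and let $U_j=\max_{|n|\le j}|u_n|$. For $|n|\le N$ both fixed point equations use the same inverse branch and the same $m_n$, so $|u_n|\le\frac1{20\sqrt k}(|u_{n-1}|+|u_{n+1}|)$. Hence $U_j\le\frac1{10\sqrt k}U_{j+1}$ for $0\le j\le N$, and $U_1\le(10\sqrt k)^{-N}$.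

\emph{$\Phi$ intertwines the shift and $f$.} By uniqueness, the fixed point of the shifted sequence is the shifted fixed point, and $f(x_0,x_{-1})=(g(x_0)-x_{-1},x_0)=(x_1+m_0,x_0)=(x_1,x_0)$ in $\mathbb{T}^2$.

\emph{$\Phi$ is injective.} The point $(x_0,x_{-1})$ determines its orbit, hence every $x_n$ modulo $1$, hence $i_n$ and the real number $x_n\in L_{i_n}$, hence $m_n=g(x_n)-x_{n-1}-x_{n+1}$.

So $f$ restricted to the compact invariant set $\Phi(\mathcal S^{\mathbb{Z}})$ is conjugate to the full shift on $\#\mathcal S$ symbols, whose entropy is $\log\#\mathcal S$. Finally $\log(1-u)\ge-2u$ for $0\le u\le\frac12$, which we apply with $u=25/k$.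
\end{proof}

\section{Points with a good past and long unstable arcs}\label{sec:arcs}

From here to the end of Section~\ref{sec:three}, $k$ is large and $\mu$ is an ergodic measure with
\begin{equation}\label{eq:H}
h:=h_\mu(f)\ge\log(4k)-1 .
\end{equation}
Its exponent satisfies $\lambda\ge h>0$, so Section~\ref{sec:tools} applies. Let $\Omega$ be an invariant Borel set of full measure on which the almost-everywhere statements about $E^u$, $W^u$ and $\xi$ hold, and such that every $z\in\Omega$ has $f^{-N}z\in\Pi$ for infinitely many $N>0$; the last property holds almost everywhere by Birkhoff's theorem for $f^{-1}$.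

For a point $w$ on a leaf $W^u(z)$, $z\in\Omega$, let $a(w)=|Df_wv|$, where $v$ is a unit vector tangent to the leaf at $w$, and let
\[
J_n(w)=\prod_{j=1}^na(f^{-j}w),\qquad J_0=1,
\]
be the factor by which $f^n$ expands the leaf at $f^{-n}w$. By \eqref{eq:derivs}, $|\log a|\le\log\Lambda$, and $\lambda=\int\log a\,d\mu$ by the theorems of Oseledets and Birkhoff.

The unstable manifolds given by Pesin's theorem may be very short, and we need arcs that cross the whole torus. The point of \eqref{eq:H} is that it forces the expansion $a$ to be close to its largest possible value $\Lambda$ on average: the \emph{defect} $\beta=\log(\Lambda/a)\ge0$ satisfies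
\[
\int\beta\,d\mu=\log\Lambda-\lambda\le\log\frac{2\pi k+4}{4k}+1\le2 .
\]
Define the set of points with a good past,
\[
G=\Bigl\{z\in\Omega:\ \sum_{j=1}^n\beta(f^{-j}z)\le\frac n{10}\log k\ \text{ for all }n\ge1\Bigr\}.
\]
The maximal inequality, applied to $T=f^{-1}$ and $\varphi=\beta\circ f^{-1}$, gives
\begin{equation}\label{eq:measG}
\mu(\mathbb{T}^2\setminus G)\le\frac{20}{\log k}.
\end{equation}
We remove from $\Omega$, and from $G$, the orbits of the points of $G$ that do not return to $G$ infinitely often in the future; by Poincar\'e recurrence this is a null set. With $\sigma=\Lambda k^{-1/10}\ge k^{9/10}$, the definition of $G$ gives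
\begin{equation}\label{eq:Jn}
\sigma^n\le J_n(z)\le\Lambda^n\qquad(z\in G,\ n\ge0).
\end{equation}
The hypothesis \eqref{eq:H} enters the proof only through $\lambda>0$ and \eqref{eq:measG}. Some such hypothesis is needed: since $\frac1n\log J_n\to\lambda$ almost everywhere, $G$ is a null set when $\lambda<\log\sigma$.

\begin{lemma}\label{lem:long}
For $z\in G$ the leaf $W^u(z)$ extends at least length $2$ on both sides of $z$. Let $B(z)$ be the open arc of the leaf of intrinsic radius $2$ about $z$. For every $w\in B(z)$:
\begin{itemize}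
\item[(i)] $|\log J_n(w)-\log J_n(z)|\le\delta$ for all $n\ge1$;
\item[(ii)] the unit tangent vector of the leaf at $w$ has second component of modulus at most $2k^{-9/10}$.
\end{itemize}
\end{lemma}

The proof starts from a time $-N$ far in the past at which the orbit is in $\Pi$, and pushes the short Pesin arc forward. The estimates depend on each other: bounded distortion makes the backward images short and controls their curvature, and short arcs of controlled curvature have small distortion. A continuity argument breaks the circle: we assume distortion at most $1$ and prove distortion at most $\delta$. The uncontrolled constant $r_0$ appears only multiplied by $k^{-7N/10}$ and is harmless for large $N$.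

\begin{proof}
Fix $N$ with $f^{-N}z\in\Pi$, to be taken large at the end. Let $\Gamma$ be the image under $f^N$ of one half of the arc of radius $r_0$ about $f^{-N}z$, parametrized by arclength from $z$ as $w_s$, $0\le s<L$. Write $J_n=J_n(z)$. Let $s^*\le\min(2,L)$ be maximal such that
\begin{equation}\label{eq:boot}
|\log J_n(w_s)-\log J_n|\le1\qquad\text{for }0\le s<s^*,\ 0\le n\le N.
\end{equation}
By continuity $s^*>0$. Let $s<s^*$.

\emph{Lengths.} For $m\le N$, the arc $f^{-m}[z,w_s]$ has length
\begin{equation}\label{eq:len}
\int_0^sJ_m(w_u)^{-1}du\le\frac{2e}{J_m}\le2e\sigma^{-m}.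
\end{equation}

\emph{Curvature.} Consider a unit-speed curve with unit tangent $v$, unit normal $\mathbf n$ and curvature $\kappa\ge0$, and put $a=|Df\,v|$. Its image under $f$ has first derivative $Df\,v$ and second derivative $D^2f(v,v)\pm\kappa Df\,\mathbf n$. Area preservation gives $|Df\,v\wedge Df\,\mathbf n|=1$, so the curvature of the image, which is the modulus of the wedge product of the two derivatives divided by $a^3$, is at most $40k/a^2+\kappa/a^3$. Let $w=w_s$, let $\kappa_m$ be the curvature of the leaf at $f^{-m}w$, and let $a_m=a(f^{-m}w)=J_m(w)/J_{m-1}(w)$. Dividing $\kappa_{m-1}\le40k/a_m^2+\kappa_m/a_m^3$ by $J_{m-1}(w)^3$ we obtain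
\[
\frac{\kappa_{m-1}}{J_{m-1}(w)^3}\le\frac{40k}{J_m(w)^2J_{m-1}(w)}+\frac{\kappa_m}{J_m(w)^3}.
\]
We sum these inequalities from $m+1$ to $N$, use $\kappa_N\le1/r_0$, and use \eqref{eq:boot} and \eqref{eq:Jn} in the form $J_j(w)\ge e^{-1}\sigma^j$ and $J_m(w)\le eJ_m$. Since $\sum_{j>m}\sigma^{-3j+1}\le2\sigma^{-3m-2}$,
\begin{equation}\label{eq:curv}
\kappa_m\le CJ_m^3\bigl(k\sigma^{-3m-2}+r_0^{-1}\sigma^{-3N}\bigr)\qquad(0\le m\le N).
\end{equation}

\emph{Distortion.} The derivative of $a=|Df\,v|$ along a unit-speed curve is at most the norm of the second derivative of the image, that is, at most $40k+\Lambda\kappa$. On $f^{-m}[z,w_s]$, $1\le m\le N$, the bound \eqref{eq:curv} holds at every point, and $a\ge e^{-2}J_m/J_{m-1}$ by \eqref{eq:boot}. Multiplying the resulting bound for $|(\log a)'|$ by the length $2e/J_m$ from \eqref{eq:len}, we find that the variation of $\log a$ on this arc is at most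
\[
C\Bigl[\frac{kJ_{m-1}}{J_m^2}+\Lambda J_mJ_{m-1}\,k\sigma^{-3m-2}+\Lambda J_mJ_{m-1}\,r_0^{-1}\sigma^{-3N}\Bigr].
\]
We bound the three terms by \eqref{eq:Jn}, $\sigma=\Lambda k^{-1/10}$ and $\Lambda\ge k$:
\begin{align*}
kJ_{m-1}J_m^{-2}&\le k\Lambda^{m-1}\sigma^{-2m}=k\Lambda^{-m-1}k^{m/5}\le k^{-4m/5},\\
\Lambda J_mJ_{m-1}k\sigma^{-3m-2}&\le k\Lambda^{2m}\sigma^{-3m-2}=k\Lambda^{-m-2}k^{(3m+2)/10}\le k^{-(7m+8)/10},\\
\sum_{m=1}^N\Lambda J_mJ_{m-1}\sigma^{-3N}&\le2\Lambda^{2N}\sigma^{-3N}=2\Lambda^{-N}k^{3N/10}\le2k^{-7N/10}.
\end{align*}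
(Here one sees why $G$ must force $\sigma^3$ to be much larger than $\Lambda^2$.) Since $\log J_n(w_s)-\log J_n$ is the sum over $m\le n$ of the differences $\log a(f^{-m}w_s)-\log a(f^{-m}z)$, we conclude that for $n\le N$
\[
|\log J_n(w_s)-\log J_n|\le Ck^{-4/5}+Cr_0^{-1}k^{-7N/10}\le\delta,
\]
provided $k$ is larger than a universal constant and then $N$ is large in terms of $r_0$.

\emph{Conclusion.} If $s^*<\min(2,L)$, the bound $\delta<1$ would persist at $s=s^*$, and \eqref{eq:boot} would hold a little beyond $s^*$, against maximality. So $s^*=\min(2,L)$. If $L<2$, then \eqref{eq:len} applies to all of $\Gamma$ and gives $r_0=|f^{-N}\Gamma|\le2e\sigma^{-N}$, which is false for large $N$. So $L\ge2$, and the bound $\delta$ holds for $0\le s<2$ and $n\le N$. The same holds on the other side of $z$, and $N$ can be taken arbitrarily large. This proves (i).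

For (ii), the unit tangent at $w$ is $Df\,v/|Df\,v|$, where $v$ is a unit tangent at $f^{-1}w$. The second component of $Df\,v$ is $v_1$, and $|Df\,v|=J_1(w)\ge e^{-\delta}\sigma\ge\frac12k^{9/10}$ by (i).
\end{proof}

We now cut these long arcs to a standard size, so that they can play the role of the interval $[0,1)$ in the model. Let $z=(x,y)\in G$ with $x\in[0,1)$, and lift $B(z)$ to $\mathbb{R}^2$ through $(x,y)$. By Lemma~\ref{lem:long}(ii) the first component of the unit tangent has modulus at least $(1-4k^{-9/5})^{1/2}\ge e^{-\delta}$. So the lift is a graph over an interval of the $x$-axis, with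
\begin{equation}\label{eq:ds}
dx\le ds\le e^\delta dx,
\end{equation}
and since $2e^{-\delta}>\frac32$ this interval is open and contains $[x-\frac32,x+\frac32]\supset[-\frac12,\frac32]$. Let $\gamma(z)$ be the part of $B(z)$ over $[0,1)$ and $\hat\gamma(z)$ the part over $[-\frac12,\frac32]$. The arcs $\gamma(z)\ni z$, $z\in G$, are called \emph{full arcs}. By \eqref{eq:ds},
\begin{equation}\label{eq:fulllen}
1\le|\gamma(z)|\le e^\delta\le2,\qquad|\hat\gamma(z)|\le3 .
\end{equation}

\begin{lemma}\label{lem:full}
Two full arcs in the same leaf are equal or disjoint. In particular $\gamma(z')=\gamma(z)$ if $z'\in G\cap\gamma(z)$. The arc $\hat\gamma(z)$ depends only on $\gamma(z)$.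
\end{lemma}

\begin{proof}
Let $w\in\gamma(z)\cap\gamma(z')$. Lift the leaf to $\mathbb{R}^2$ so that $w$ has abscissa in $[0,1)$; up to vertical translations, this lift extends the lifts used to define both arcs. Because the graph $B(z)$ continues past both ends of $[0,1)$, the arc $\gamma(z)$ is the connected component of $w$, in the topology of the leaf, of the set of points of the lifted leaf with abscissa in $[0,1)$. So is $\gamma(z')$, and the arcs are equal. In the same way $\hat\gamma(z)$ and $\hat\gamma(z')$ are both the component of $w$ of the set of points with abscissa in $[-\frac12,\frac32]$. Finally, if $z'\in G\cap\gamma(z)$, then $W^u(z')=W^u(z)$ and $z'$ is a common point.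
\end{proof}

\section{Children of a full arc}\label{sec:children}

The branches of the model are the subintervals that map onto $[0,1)$. Their analogues are the subarcs that map onto a full arc at the first return to $G$. Let $\tau$ be the first return time to $G$ and $F=f^\tau:G\to G$. Let $\gamma$ be a full arc and $w\in G\cap\gamma$ with $\tau(w)=m$. Put $I=f^{-m}(\gamma(f^mw))$, an arc of the leaf of $\gamma$ that contains $w$. The pair $c(w)=(m,I)$ is called a \emph{child of $\gamma$ of time $m$}. The arc $I$ may stick out of $\gamma$, which is why we introduced $\hat\gamma$.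

\begin{lemma}\label{lem:child}
Let $\gamma$ be a full arc.
\begin{itemize}
\item[(a)] If $(m,I)$ is a child of $\gamma$, then $e^{-3\delta}\le|I|\,J_m(f^mw')\le e^{3\delta}$ for all $w'\in I$, and $I$ lies in the part of $\hat\gamma$ over $[-\delta,1+\delta]$.
\item[(b)] Distinct children of $\gamma$ of the same time $m$ have disjoint arcs, and the sum of their lengths is at most $3$.
\item[(c)] There is a universal constant $C_1$ such that for $-\frac12\le t<1$
\[
\sum_{(1,I)}|I|^t\le Z_t:=(2\pi k)^{1-t}M(1-t)\exp\bigl(C_1k^{-\min(1-t,1/2)}\bigr),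
\]
where the sum runs over the children of $\gamma$ of time $1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $(m,I)=c(w)$ and $\gamma'=\gamma(f^mw)=f^mI$. Then
\[
|I|\,J_m(f^mw')=\int_{\gamma'}\frac{J_m(f^mw')}{J_m(u)}\,ds(u).
\]
By Lemma~\ref{lem:long}(i) at the point $f^mw\in G$, the integrand lies in $[e^{-2\delta},e^{2\delta}]$, and $|\gamma'|\in[1,e^\delta]$ by \eqref{eq:fulllen}. This gives the two inequalities. With $w'=w$ and \eqref{eq:Jn} we get $|I|\le e^{3\delta}\sigma^{-m}\le4k^{-9/10}\le\delta$. An arc of the leaf of length at most $\delta<\frac12$ that meets $\gamma$ lies in $\hat\gamma$, over $[-\delta,1+\delta]$, because $dx\le ds$ on $\hat\gamma$.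

(b) The images under $f^m$ of the two arcs are distinct full arcs of one leaf, hence disjoint by Lemma~\ref{lem:full}. All the arcs lie in $\hat\gamma$, which has length at most $3$.

(c) Let $p=1-t\in(0,\frac32]$. For $m=1$, part (a) gives $|I|^{-p}\le e^{3p\delta}a(w')^p$ for $w'\in I$, so $|I|^t=\int_I|I|^{-p}ds\le e^{3p\delta}\int_Ia^p\,ds$. The arcs $I$ are disjoint parts of one graph over $[-\delta,1+\delta]$, on which $ds\le e^\delta dx$, and $a\le2\pi k\bigl(|\cos2\pi x|+\frac1k\bigr)$ by \eqref{eq:derivs}. Therefore
\[
\sum_{(1,I)}|I|^t\le e^{6\delta}(2\pi k)^p\int_{-\delta}^{1+\delta}\Bigl(|\cos2\pi x|+\frac1k\Bigr)^pdx .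
\]
For $u,\eta\in[0,1]$ we have $(u+\eta)^p\le u^p+3\eta^{\min(p,1)}$: if $p\le1$ by subadditivity of $u\mapsto u^p$, and if $1\le p\le\frac32$ by the mean value theorem, as $p(u+\eta)^{p-1}\le\frac32\sqrt2\le3$. So the integral over $[0,1]$ is at most $M(p)+3k^{-\min(p,1)}$. On the two end intervals the integrand is at most $2^{3/2}\le3$, so they contribute at most $6\delta$. The whole integral is at most $M(p)+9k^{-\min(p,1/2)}\le M(p)\exp\bigl(9k^{-\min(p,1/2)}/M(\frac32)\bigr)$ by Lemma~\ref{lem:M}(a), and $C_1=6+9/M(\frac32)$ works.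
\end{proof}

\section{Bounding the entropy by weights on children}\label{sec:entropy}

The following proposition is the analogue of \eqref{eq:gibbs}. The children do not form a partition, so we argue by counting. A typical point determines a path of $n$ successive children whose weights have product at least about $e^{-nQ/\mu(G)}$, with $Q$ as below; since the products of weights sum to at most $1$, there are at most about $e^{nQ/\mu(G)}$ such paths. On the other hand, the points of a leaf that follow a given path are covered by a bounded number of elements of $f^{-N}\xi$, where $N\approx n/\mu(G)$ is the elapsed time, and each of these has conditional measure about $e^{-Nh}$. A set of definite conditional measure can be covered in this way only if $Q\ge h$.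

\begin{proposition}\label{prop:entropy}
Let $q$ assign a positive number to each pair $(m,I)$ that is a child of some full arc, in such a way that $\sum_cq(c)\le1$, the sum running over the children of $\gamma$, for every full arc $\gamma$. Let $\Theta:G\to\mathbb{R}$ be integrable with $-\log q(c(w))\le\Theta(w)$ for all $w\in G$. Then $h\le Q:=\int_G\Theta\,d\mu$.
\end{proposition}

\begin{proof}
\emph{Step 1: the measure of elements of $f^{-N}\xi$.} Let $\xi_i=f^{-i}\xi$ and $\iota(z)=-\log\mu^\xi_z(\xi_1(z))$. Then $\int\iota\,d\mu=h\le\log\Lambda$, so $\iota$ is integrable and finite almost everywhere. We claim that $\mu^\xi_z(\xi_N(z))=\exp\bigl(-\sum_{i<N}\iota(f^iz)\bigr)$ almost everywhere. Suppose this holds for $N=i$. Then $\mu^\xi_z(\xi_i(z))>0$ almost everywhere, so $\mu^{\xi_i}_z$ is the normalized restriction of $\mu^\xi_z$ to $\xi_i(z)$, and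
\[
\mu^\xi_z(\xi_{i+1}(z))=\mu^\xi_z(\xi_i(z))\,\mu^{\xi_i}_z(\xi_{i+1}(z))=\mu^\xi_z(\xi_i(z))\,\mu^\xi_{f^iz}(\xi_1(f^iz))=\mu^\xi_z(\xi_i(z))\,e^{-\iota(f^iz)} .
\]
The claim follows by induction, and Birkhoff's theorem gives $-\frac1N\log\mu^\xi_z(\xi_N(z))\to h$ almost everywhere.

\emph{Step 2: typical points.} Fix $\eta>0$ with $\eta<h$ and $\eta<1/\mu(G)$. The sets $\Omega_r=\{z\in\Omega:r(z)\ge r\}$ increase to $\Omega$ as $r\downarrow0$; fix $r>0$ with $\mu(G\cap\Omega_r)>0$. Let $D_n$ be the measurable set of $z\in G$ such that, with $N=N_n(z)=\sum_{i<n}\tau(F^iz)$,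
\begin{gather*}
N\ge n\Bigl(\frac1{\mu(G)}-\eta\Bigr),\qquad\sum_{i<n}\Theta(F^iz)\le n\Bigl(\frac Q{\mu(G)}+\eta\Bigr),\\
\mu^\xi_z(\xi_N(z))\le e^{-N(h-\eta)},\qquad F^nz\in\Omega_r .
\end{gather*}
The $\mu_G$-probability of the first two conditions tends to $1$ by Birkhoff's theorem for $F$ and Kac's formula, and that of the third by Step~1, since $N\ge n$. The fourth has probability $\mu_G(\Omega_r)>0$ for every $n$. So there is $b>0$ with $\mu(D_n)\ge b$ for large $n$.

\emph{Step 3: reduction to finitely many arcs of one leaf.} Since $\int\mu^\xi_z(D_n)\,d\mu=\mu(D_n)\ge b$ and the integrand is at most $1$, the set $\{z:\mu^\xi_z(D_n)\ge b/2\}$ has measure at least $b/2$ for large $n$. The set of points lying in infinitely many of these sets then also has measure at least $b/2$. Choose $z^*\in\Omega$ in it such that $\mu^*=\mu^\xi_{z^*}$ is a probability measure carried by $\xi(z^*)$. The full arcs of the leaf $W^u(z^*)$ are disjoint arcs of length at least $1$, so there are countably many, and each $z\in G\cap\xi(z^*)$ lies in one of them, namely $\gamma(z)$.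 Choose finitely many of them, say $K$, whose union $U$ satisfies $\mu^*(G\setminus U)\le b/4$. Then for infinitely many $n$ the set $D_n^*=D_n\cap U\cap\xi(z^*)$ has $\mu^*(D_n^*)\ge b/4$. The numbers $b$, $r$, $K$ do not depend on $n$.

\emph{Step 4: counting paths.} A \emph{path of length $n$ from a full arc $\gamma_0$} is a sequence $c_i=(m_i,I_i)$, $0\le i<n$, where $c_0$ is a child of $\gamma_0$ and $c_{i+1}$ is a child of the full arc $f^{m_i}I_i$. Summing first over the last child and using induction on $n$, we get $\sum\prod_{i<n}q(c_i)\le1$, the sum running over all paths of length $n$ from $\gamma_0$. A point $z\in D_n^*$ lies in one of the $K$ chosen arcs, which equals $\gamma(z)$ by Lemma~\ref{lem:full}, and $c_i=c(F^iz)$ is a path from it, because $f^{m_i}I_i=\gamma(F^{i+1}z)$. For this path $\prod q(c_i)\ge\exp\bigl(-\sum_{i<n}\Theta(F^iz)\bigr)\ge e^{-n(Q/\mu(G)+\eta)}$. So the points of $D_n^*$ define at most $Ke^{n(Q/\mu(G)+\eta)}$ pairs consisting of an initial arc and a path.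

\emph{Step 5: the measure of one path.} A path determines $N=\sum m_i$ and the full arc $\gamma'=f^{m_{n-1}}I_{n-1}$, and each $z\in D_n^*$ with this path has $f^Nz=F^nz\in\gamma'\cap\Omega_r$. If two points of $\gamma'\cap\Omega_r$ are at distance less than $r$ along the leaf, they lie in the same element of $\xi$. As $|\gamma'|\le2$, the set $\gamma'\cap\Omega_r$ meets at most $\frac2r+1$ elements of $\xi$. Hence the points of $D_n^*$ with the given path are covered by at most $\frac2r+1$ elements of $\xi_N$, each of the form $\xi_N(z)$ with $z\in D_n^*$ following this path. Since $z\in\xi(z^*)$, we have $\mu^\xi_z=\mu^*$, so each element has $\mu^*$-measure at most $e^{-N(h-\eta)}\le e^{-n(1/\mu(G)-\eta)(h-\eta)}$.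

Combining Steps 3 to 5, for infinitely many $n$,
\[
\frac b4\le K\Bigl(\frac2r+1\Bigr)\exp\Bigl[n\Bigl(\frac Q{\mu(G)}+\eta\Bigr)-n\Bigl(\frac1{\mu(G)}-\eta\Bigr)(h-\eta)\Bigr].
\]
Therefore $\frac Q{\mu(G)}+\eta\ge\bigl(\frac1{\mu(G)}-\eta\bigr)(h-\eta)$, and $\eta\to0$ gives $Q\ge h$.
\end{proof}

\section{Three inequalities for entropy and exponent}\label{sec:three}

We now choose the weights. Children of time $1$ are weighted by $|I|^t/Z_t$, as in the model. About children of time $m\ge2$ we know only that their total length is at most $3$, so we weight them by length. This costs $-\log|I|$, which by Lemma~\ref{lem:child}(a) is the logarithm of the expansion along the return, exactly the contribution of that return to $\lambda$. So the long returns cancel in $\lambda-h$.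

Split $G$ into $G_1=\{\tau=1\}=G\cap f^{-1}G$ and $G_2=\{\tau\ge2\}$, and let $\omega=1-\mu(G_1)$. By \eqref{eq:measG} and Kac's formula,
\begin{equation}\label{eq:omega}
\omega\le\frac{40}{\log k},\qquad\int_{G_2}\tau\,d\mu=\omega,\qquad\mu(G_2)\le\frac\omega2 .
\end{equation}
For $w\in G$ let $a_F(w)=J_{\tau(w)}(Fw)=\prod_{j=0}^{\tau(w)-1}a(f^jw)$ be the expansion along the return; $|\log a_F|\le\tau\log\Lambda$ is integrable on $G$. Put
\[
X=\int_{G_1}\log\frac a{2\pi k}\,d\mu,\qquad Y=\int_{G_2}\log a_F\,d\mu .
\]
The quantity $X$ is the normalized exponent along one-step returns; the model predicts $X\approx-\psi'(0)=\log2-1$ for measures of nearly maximal entropy.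

\begin{proposition}\label{prop:three}
Let $k$ be large and let $\mu$ be an ergodic measure satisfying \eqref{eq:H}. For $-\frac12\le t<1$ put $e_k(t)=\rho_k+k^{-\min(1-t,1/2)}$. Then, with $C$ and the threshold for $k$ independent of $t$,
\begin{align}
h&\le\lambda-(1-t)X+\psi(t)+Ce_k(t),\label{eq:E1}\\
h&\le\log(2\pi k)+tX+\psi(t)+Ce_k(t),\label{eq:E2}\\
\lambda&\le\log(2\pi k)+X+\tfrac1k.\label{eq:E3}
\end{align}
\end{proposition}

\begin{proof}
Kac's formula for $\log a$ gives $\lambda=\int_G\log a_F\,d\mu$, that is,
\begin{equation}\label{eq:kac}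
\lambda=X+(1-\omega)\log(2\pi k)+Y .
\end{equation}
Also $Y\le\omega\log\Lambda$ by \eqref{eq:omega}, and $\log\Lambda=\log(2\pi k)+\log(1+\frac2{\pi k})\le\log(2\pi k)+\frac1k$, so
\begin{equation}\label{eq:Y}
(1-\omega)\log(2\pi k)+Y\le\log(2\pi k)+\tfrac1k .
\end{equation}
Together, \eqref{eq:kac} and \eqref{eq:Y} give \eqref{eq:E3}.

Let $\varepsilon=1/\log k$ and
\[
q(m,I)=\begin{cases}(1-\varepsilon)|I|^t/Z_t,&m=1,\\ \varepsilon2^{-m}|I|/3,&m\ge2.\end{cases}
\]
By Lemma~\ref{lem:child}(b),(c), the sum of $q$ over the children of a full arc is at most $(1-\varepsilon)+\varepsilon\sum_{m\ge2}2^{-m}\le1$. For $c(w)=(m,I)$, Lemma~\ref{lem:child}(a) with $w'=w$ says $|\log|I|+\log a_F(w)|\le3\delta$. Since $|t|\le1$ and $-\log(1-\varepsilon)\le2\varepsilon$, we have $-\log q(c(w))\le\Theta(w)$, where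
\[
\Theta=\begin{cases}t\log a+\log Z_t+2\varepsilon+3\delta&\text{on }G_1,\\ \log a_F+\tau\log2+\log(3/\varepsilon)+3\delta&\text{on }G_2.\end{cases}
\]
This function is integrable, so Proposition~\ref{prop:entropy} applies. On $G_1$, which has measure $1-\omega$, we use $\int_{G_1}\log a\,d\mu=X+(1-\omega)\log(2\pi k)$, the definition of $Z_t$, and $|\psi(t)|\le|\log M(\frac32)|$ from Lemma~\ref{lem:M}(a):
\[
\int_{G_1}\Theta\,d\mu\le tX+(1-\omega)\log(2\pi k)+\psi(t)+\omega\bigl|\log M(\tfrac32)\bigr|+C_1k^{-\min(1-t,1/2)}+2\varepsilon+3\delta .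
\]
On $G_2$, by \eqref{eq:omega},
\[
\int_{G_2}\Theta\,d\mu\le Y+\omega\log2+\frac\omega2\bigl(\log(3\log k)+3\delta\bigr).
\]
The term $\frac\omega2\log(3\log k)$ is $O(\rho_k)$, and this is where $\rho_k$ comes from; the terms in $\omega$, $\varepsilon$ and $\delta$ are $O(1/\log k)$. Adding,
\[
h\le tX+\psi(t)+\bigl[(1-\omega)\log(2\pi k)+Y\bigr]+Ce_k(t).
\]
The bracket equals $\lambda-X$ by \eqref{eq:kac}, which gives \eqref{eq:E1}, and is bounded by \eqref{eq:Y}, which gives \eqref{eq:E2}.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}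

We repeat the three uses of \eqref{eq:model} from Section~\ref{sec:model}. For $|t|\le\frac12$ and $k$ large, $e_k(t)=\rho_k+k^{-1/2}\le2\rho_k$.

\subsection*{Topological entropy ($t=0$)}
Since $\log(2\pi k)+\psi(0)=\log(4k)$, inequality \eqref{eq:E2} with $t=0$ gives $h\le\log(4k)+C\rho_k$ for every ergodic measure satisfying \eqref{eq:H}. Ergodic measures that fail \eqref{eq:H} have entropy below $\log(4k)$. By the variational principle and Proposition~\ref{prop:lower},
\begin{equation}\label{eq:htop}
\log(4k)-\tfrac{50}k\le h_{\mathrm{top}}(f)\le\log(4k)+C\rho_k .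
\end{equation}

\subsection*{The gap between exponent and entropy ($t$ near $0$)}
Let $\nu$ be ergodic with entropy $h\ge\log(4k)-\theta$, $0\le\theta\le\frac15$, and exponent $\lambda$. Then \eqref{eq:H} holds, and Proposition~\ref{prop:three} applies to $\nu$. Put $s=\sqrt{\rho_k+\theta}$; the restriction $\theta\le\frac15$ ensures $s\le\frac12$ as soon as $\rho_k\le\frac1{20}$. By \eqref{eq:E2} and Lemma~\ref{lem:M}(b), for $t=\pm s$,
\[
tX\ge\psi(0)-\psi(t)-\theta-C\rho_k\ge t(\log2-1)-Cs^2 .
\]
Dividing by $t=s$ gives a lower bound for $X$, and dividing by $t=-s$ an upper bound: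
\[
|X-(\log2-1)|\le Cs .
\]
Now \eqref{eq:E1} with $t=0$ yields
\[
\lambda-h\ge X-\psi(0)-C\rho_k\ge\log2-1+\log\frac\pi2-Cs=\log\frac\pi e-Cs,
\]
while \eqref{eq:E3} yields $\lambda\le\log\frac{4\pi k}e+Cs$, hence $\lambda-h\le\log\frac\pi e+\theta+Cs$. Since $\theta\le s^2\le s$,
\begin{equation}\label{eq:gap}
\bigl|\lambda-h-\log(\pi/e)\bigr|\le C\sqrt{\rho_k+\theta}.
\end{equation}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
The formula for $h_{\mathrm{top}}(f)$ is \eqref{eq:htop}, since $50/k\le\rho_k$ for $k$ large, and the statement about $\nu$ is \eqref{eq:gap}. The measure $\mu_k$ is ergodic, and by \eqref{eq:htop} its entropy $h_{\mathrm{top}}(f)$ is at least $\log(4k)-\theta$ with $\theta=50/k$. So \eqref{eq:gap} gives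
\[
\lambda(\mu_k)-h_{\mathrm{top}}(f)=\log(\pi/e)+O(\sqrt{\rho_k}).
\]
This is positive for $k$ large because $\pi>e$, and \eqref{eq:young} gives $\dim_H(\mu_k)<2$, which is Theorem~\ref{thm:A}. Adding \eqref{eq:htop} gives $\lambda(\mu_k)=\log\frac{4\pi k}e+O(\sqrt{\rho_k})=\log k\,\bigl(1+O(\frac1{\log k})\bigr)$. Inserting both estimates in \eqref{eq:young}, and using $\frac1{\log k}\le\sqrt{\rho_k}$, we obtain the formula for $\dim_H(\mu_k)$.
\end{proof}

\begin{remark}
Uniqueness of the measure of maximal entropy was used only to know that $\mu_k$ is ergodic. The proof shows that, for $k$ large, every ergodic measure of maximal entropy of $f_k$ has dimension less than $2$.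
\end{remark}

\subsection*{Measures of full dimension ($t$ near $1$)}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $\nu$ be ergodic with entropy $h>0$, exponent $\lambda$ and dimension $2$. By \eqref{eq:young}, $h=\lambda$. If \eqref{eq:H} fails, then $h<\log(4k/e)<\log(\pi k)$, because $4/e<\pi$. Suppose that \eqref{eq:H} holds. For $0<p\le\frac12$, inequality \eqref{eq:E1} with $t=1-p$ and $h=\lambda$ reads $pX\le\log M(p)+C(\rho_k+k^{-p})$. By \eqref{eq:E3} and Lemma~\ref{lem:M}(c),
\[
h=\lambda\le\log(2\pi k)+\frac{\log M(p)}p+\frac{C(\rho_k+k^{-p})}p+\frac1k\le\log(\pi k)+Cp+\frac{C(\rho_k+k^{-p})}p+\frac1k .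
\]
Take $p=\sqrt{\rho_k}$, which is allowed because the constants in Proposition~\ref{prop:three} do not depend on $t$. Then
\[
k^{-p}=\exp\bigl(-\sqrt{\log k\,\log\log k}\bigr)\le\exp(-\log\log k)=\frac1{\log k}\le\rho_k
\]
for $k$ large, so $h\le\log(\pi k)+C\sqrt{\rho_k}$. The last assertion follows by subtracting this from the lower bound in \eqref{eq:htop}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{LS}
Ledrappier and Strelcyn, Ergodic Theory and Dynamical Systems \textbf{2} (1982).

\bibitem{LY}
Ledrappier and Young, Part I, Annals of Mathematics \textbf{122} (1985).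

\bibitem{Obata}
Davi Obata, \emph{Uniqueness of the measure of maximal entropy for the standard map}, arXiv:2003.00236 (2020).

\bibitem{Young}
L.-S. Young, Ergodic Theory and Dynamical Systems \textbf{2} (1982).

\end{thebibliography}
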